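\title{The critical exponent for $\mathrm{L}^p$ measure equivalence of real hyperbolic lattices}

\begin{abstract}
Let $n\ge 3$. By a theorem of Shalom, any two lattices in $\mathrm{SO}(n,1)$ are $\mathrm{L}^p$ measure equivalent for all $p<n-1$. We show that a uniform and a non-uniform lattice in $\mathrm{SO}(n,1)$ are not $\mathrm{L}^p$ measure equivalent for any $p\ge n-1$, which answers a question of Delabie, Koivisto, Le Ma\^itre and Tessera. We give a sharp Orlicz form of this statement, and we determine the range of $p$ for every pair of lattices in $\mathrm{SO}(n,1)$. The tautness theorem of Bader, Furman and Sauer maps every integrable coupling equivariantly to the isometry group of hyperbolic space. An undistorted parabolic element then forces the cocycle to have average size $T$ at height $T$ in a cusp, a region whose measure is of order $T^{-(n-1)}$.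
\end{abstract}

\section{Introduction}

Two lattices $\Gamma,\Lambda$ in a Lie group act on it by right and by left multiplication. The two actions commute, preserve Haar measure, and have fundamental domains of finite measure. Measure equivalence keeps this structure and forgets the Lie group.

\begin{definition}\label{def:coupling}
Let $\Gamma$ and $\Lambda$ be finitely generated groups, with word lengths $|\cdot|_\Gamma$ and $|\cdot|_\Lambda$ with respect to fixed finite generating sets. A \emph{measure equivalence coupling} between $\Gamma$ and $\Lambda$ is a quadruple $(X,\mu,X_\Gamma,X_\Lambda)$, where $(X,\mu)$ is a standard measure space with a non-zero $\sigma$-finite measure, carrying commuting, free, measure-preserving actions of $\Gamma$ and $\Lambda$, and $X_\Gamma$, $X_\Lambda$ are fundamental domains for these actions with $0<\mu(X_\Gamma)<\infty$ and $0<\mu(X_\Lambda)<\infty$. For $\gamma\in\Gamma$ and $x\in X_\Lambda$ let $\alpha(\gamma,x)\in\Lambda$ be the unique element with $\alpha(\gamma,x)\gamma x\in X_\Lambda$; for $\lambda\in\Lambda$ and $y\in X_\Gamma$ let $\beta(\lambda,y)\in\Gamma$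 be the unique element with $\beta(\lambda,y)\lambda y\in X_\Gamma$. For $0<p\le\infty$ the coupling is $\mathrm L^p$ if $|\alpha(\gamma,\cdot)|_\Lambda\in\mathrm L^p(X_\Lambda,\mu)$ for every $\gamma\in\Gamma$ and $|\beta(\lambda,\cdot)|_\Gamma\in\mathrm L^p(X_\Gamma,\mu)$ for every $\lambda\in\Lambda$. The groups are \emph{$\mathrm L^p$ measure equivalent} if some coupling between them is $\mathrm L^p$.
\end{definition}

The translates $\lambda X_\Lambda$ tile $X$, and $|\alpha(\gamma,x)|_\Lambda$ is the distance in $\Lambda$ between the tile of $x$ and the tile of $\gamma x$. The $\mathrm L^p$ condition asks that this distance have a finite $p$-th moment. It does not depend on the generating sets, because two word lengths differ by at most a multiplicative constant, and it becomes stronger as $p$ grows, because the fundamental domains have finite measure. It does depend on the fundamental domains, which are part of the data: if $X_\Lambda$ is replaced by $\{\theta(x)x: x\in X_\Lambda\}$ for a measurable $\theta\colon X_\Lambda\to\Lambda$, then $\alpha(\gamma,x)$ is replaced by $\theta(x')\alpha(\gamma,x)\theta(x)^{-1}$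 with $x'=\alpha(\gamma,x)\gamma x$, and $\theta$ is subject to no integrability condition.

\begin{example}\label{ex:commensurable}
Suppose that a group $\Delta$ embeds in $\Gamma$ and in $\Lambda$ with finite index, by maps $i$ and $j$. Let $X=(\Gamma\times\Lambda)/\{(i(\delta),j(\delta)):\delta\in\Delta\}$ with counting measure and with the left actions of $\Gamma$ and $\Lambda$. If $(\gamma\gamma',\lambda')=(\gamma' i(\delta),\lambda' j(\delta))$, then $\delta=1$ and $\gamma=1$, so $\Gamma$ acts freely; its orbits correspond to the finite set $\Lambda/j(\Delta)$. The same holds with the roles exchanged. The fundamental domains are finite sets, so the coupling is $\mathrm L^\infty$.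
\end{example}

\begin{example}\label{ex:tautological}
Let $\Gamma,\Lambda$ be lattices in $\mathrm{SO}(n,1)$, that is, discrete subgroups of finite covolume; such groups are finitely generated. Let $X=\mathrm{SO}(n,1)$ with Haar measure, $\lambda\cdot x=\lambda x$ and $\gamma\cdot x=x\gamma^{-1}$. If both lattices are \emph{uniform} (cocompact), the fundamental domains can be chosen relatively compact; then $\alpha(\gamma,x)\in\Lambda\cap X_\Lambda\gamma X_\Lambda^{-1}$ takes finitely many values, the same holds for $\beta$, and the coupling is $\mathrm L^\infty$.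
\end{example}

For a non-uniform lattice $\Lambda$ the quotient of hyperbolic space $\mathbb H^n$ has cusps. In the upper half-space model the part of a cusp above height $t$ has volume of order $t^{-(n-1)}$, and at height $t$ a step of hyperbolic length one has Euclidean length $t$, so it crosses about $t$ tiles of the obvious tiling. The $p$-th moment is then finite exactly when $p<n-1$. This is the range in Shalom's theorem: \emph{for $n\ge3$, any two lattices in $\mathrm{SO}(n,1)$ are $\mathrm L^p$ measure equivalent for all $p<n-1$} (a proof is included below, Corollary~\ref{cor:shalom}). The number $n-1$ comes here from one coupling and one fundamental domain, while the definition allows all couplings and all fundamental domains. It is therefore not evident that $n-1$ is an invariant of the pair of groups, and Delabie, Koivisto, Le Ma\^itre and Tessera \cite{DKLMT} ask the following.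

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge3$, let $\Gamma$ be a uniform and $\Lambda$ a non-uniform lattice in $\mathrm{SO}(n,1)$. Are $\Gamma$ and $\Lambda$ $\mathrm L^p$ measure equivalent for all $p<\infty$? Or, at the opposite, are they not $\mathrm L^p$ measure equivalent as soon as $p>n-1$, or maybe even $p=n-1$?}
\medskip

The second alternative holds, with the endpoint, for every $n\ge3$ and every such pair.

\begin{theorem}\label{thm:main}
Let $n\ge3$, let $\Gamma$ be a uniform and $\Lambda$ a non-uniform lattice in $\mathrm{SO}(n,1)$. In every $\mathrm L^1$ coupling between them there is $\gamma\in\Gamma$ with $|\alpha(\gamma,\cdot)|_\Lambda\notin\mathrm L^{n-1}(X_\Lambda)$. Hence $\Gamma$ and $\Lambda$ are not $\mathrm L^p$ measure equivalent for any $p\ge n-1$.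
\end{theorem}

Together with Shalom's theorem this shows that \emph{$\Gamma$ and $\Lambda$ are $\mathrm L^p$ measure equivalent if and only if $p<n-1$}. The threshold can be located on a finer scale. Let $\psi\colon[0,\infty)\to[0,\infty)$ be convex and nondecreasing with $\psi(0)=0$. We call $\alpha$ \emph{$\psi$-integrable} if for each $\gamma\in\Gamma$ there is $\delta>0$ with $\int_{X_\Lambda}\psi(\delta|\alpha(\gamma,\cdot)|_\Lambda)\,d\mu<\infty$, we define the same notion for $\beta$, and we call the coupling $\psi$-integrable if both $\alpha$ and $\beta$ are. For $\psi(t)=t^p$ with $1\le p<\infty$ this is the $\mathrm L^p$ condition.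

\begin{theorem}\label{thm:orlicz}
Let $\Gamma,\Lambda$ be as in Theorem~\ref{thm:main}, and let $\psi\colon[0,\infty)\to[0,\infty)$ be convex and nondecreasing, with $\psi(0)=0$ and $\psi\not\equiv0$. A $\psi$-integrable coupling between $\Gamma$ and $\Lambda$ exists if and only if $\int_1^\infty\psi(t)\,t^{-n}\,dt<\infty$. In that case there is one in which $|\beta(\lambda,\cdot)|_\Gamma$ is bounded for each $\lambda\in\Lambda$.
\end{theorem}

For instance, if such a $\psi$ agrees with $t^{n-1}(\log t)^{-a}$ for large $t$, then a $\psi$-integrable coupling exists if and only if $a>1$.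

Let $G=\operatorname{Isom}(\mathbb H^n)$. The natural map $\mathrm{SO}(n,1)\to G$ has finite kernel, and its image contains the identity component $G^0$. Two subgroups $\Gamma',\Lambda'$ of $G$ are \emph{commensurable up to conjugation} if $g\Gamma'g^{-1}\cap\Lambda'$ has finite index in both $g\Gamma'g^{-1}$ and $\Lambda'$ for some $g\in G$.

\begin{theorem}\label{thm:all}
Let $n\ge3$ and let $\Gamma,\Lambda$ be lattices in $\mathrm{SO}(n,1)$. If both are uniform, or if their images in $G$ are commensurable up to conjugation in $G$, then they are $\mathrm L^\infty$ measure equivalent. In all other cases they are $\mathrm L^p$ measure equivalent if and only if $p<n-1$.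
\end{theorem}

Section~\ref{sec:cusp} describes cusps, proves the existence statements, and shows the obstruction in a model in which it is a three-line computation. Section~\ref{sec:couplings} provides the two tools that carry the model over to an arbitrary coupling: an averaged lower bound for the displacement of an undistorted element, and an equivariant map from the coupling to $G$, obtained from the tautness theorem of Bader, Furman and Sauer \cite{BFS}. Theorems~\ref{thm:main} and~\ref{thm:orlicz} are proved in Section~\ref{sec:uniform}, and Theorem~\ref{thm:all} in Section~\ref{sec:nonuniform}. Besides \cite{BFS} we use Selberg's lemma, the Bieberbach theorem, the \v{S}varc--Milnor lemma, the cusp structure of lattices in $G$ (Garland--Raghunathan) and, for Theorem~\ref{thm:all} only, Ratner's measure classification theorem; each is recalled where it is needed. Throughout,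
\[
n\ge3,\qquad d=n-1\ge2,
\]
and $d_\Lambda(\lambda,\lambda')=|\lambda^{-1}\lambda'|_\Lambda$ is the left-invariant word metric. The hyperbolic distance is written $d(\cdot,\cdot)$, always with its arguments, and $o\in\mathbb H^n$ is a fixed base point.

\section{The geometry of a cusp}\label{sec:cusp}

\subsection{The upper half-space}
We write $\mathbb H^n=\{(a,t):a\in\mathbb R^d,\ t>0\}$ with the metric $(|da|^2+dt^2)/t^2$ and the volume $t^{-n}\,da\,dt$; we call $a$ the horizontal part and $t$ the height. The translations $n_{a'}(a,t)=(a+a',t)$ and the dilations $\delta_T(a,t)=(Ta,Tt)$ lie in $G^0$. We use three elementary facts.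
\begin{itemize}
\item[(H1)] The closed ball $\bar B((a,t),R)$ is the Euclidean ball with center $(a,t\cosh R)$ and radius $t\sinh R$. Its points have height in $[e^{-R}t,e^Rt]$ and horizontal part within $t\sinh R$ of $a$. In particular $\log t$ is a $1$-Lipschitz function.
\item[(H2)] We have $d((a,t),(a',t))\le|a-a'|/t$, by the horizontal segment. A path that stays at heights $\le t_1$ and whose endpoints have horizontal parts $a,a'$ has length at least $|a-a'|/t_1$.
\item[(H3)] A horoball is either a half-space $\{t\ge t_0\}$ (based at $\infty$) or a Euclidean ball tangent to $\mathbb R^d\times\{0\}$ at a point $\xi$ (based at $\xi$). An isometry that preserves $\{t\ge1\}$ preserves $t$ and acts on $a$ by a Euclidean isometry.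
\end{itemize}

\subsection{Cusps of a lattice}\label{sub:cusps}
Let $\Lambda$ be a lattice in $G$ or in $\mathrm{SO}(n,1)$. By the cusp structure theorem (Garland--Raghunathan) there are closed horoballs $B_1,\dots,B_r$, with $r=0$ if and only if $\Lambda$ is uniform, such that
\begin{itemize}
\item[(C1)] if $\lambda B_i\cap B_j\ne\emptyset$, then $i=j$ and $\lambda\in\Lambda_i:=\operatorname{Stab}_\Lambda(B_i)$; so two translates $\lambda B_i$, $\lambda'B_j$ are equal or disjoint;
\item[(C2)] $\Lambda$ acts cocompactly on the complement of the interiors of the horoballs $\lambda B_i$;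
\item[(C3)] in coordinates in which $B_i=\{t\ge1\}$, the group $\Lambda_i$ preserves $t$ and acts on $\mathbb R^d$ properly and cocompactly by Euclidean isometries.
\end{itemize}
The Bieberbach theorem says that a discrete cocompact group of isometries of $\mathbb R^d$ has a finite-index subgroup that consists of the translations by a lattice of $\mathbb R^d$. It applies to the image of $\Lambda_i$.

The \emph{depth} $\tau(z)$ of $z\in\mathbb H^n$ is the distance from $z$ to $\partial(\lambda B_i)$ if $z\in\lambda B_i$, and $0$ if $z$ lies in no horoball; on $B_i=\{t\ge1\}$ it equals $\log t$. The function $\tau$ is $\Lambda$-invariant. It is $1$-Lipschitz, because it is the supremum over all horoballs $\lambda B_i$ of the functions $\max(0,\log t)$, taken in the coordinates of that horoball; these are $1$-Lipschitz by (H1), and at most one of them is positive at each point.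

\subsection{Parabolic translations are undistorted}
For $u\in\Lambda$ let $\|u\|=\inf_{N\ge1}|u^N|_\Lambda/N$. Every conjugate of $u$ has length at least $\|u\|$:
\begin{equation}\label{eq:conjugate}
|w^{-1}uw|_\Lambda\ \ge\ \frac{|w^{-1}u^Nw|_\Lambda}{N}\ \ge\ \frac{N\|u\|-2|w|_\Lambda}{N}\ \longrightarrow\ \|u\|\qquad(N\to\infty).
\end{equation}
A translation $v$ satisfies $d(z,v^Nz)=O(\log N)$, because the geodesic climbs into the horoball. A word in the generators of $\Lambda$ cannot climb, and this is the source of all lower bounds in the paper.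

\begin{lemma}\label{lem:undistorted}
Let $B=\{t\ge1\}$ be one of the horoballs of $\Lambda$, and let $v\in\Lambda$ act as the translation by a non-zero vector, also denoted $v\in\mathbb R^d$. There is $c_0>0$ with $|v^N|_\Lambda\ge c_0N$ for all $N\ge1$. Hence $\|v^k\|\ge c_0k$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Let $S_\Lambda$ be the generating set, $E=\max_{s\in S_\Lambda^{\pm1}}d(o,so)>0$, and let $c_s$ be the geodesic segment from $o$ to $so$. Since $\tau$ is $1$-Lipschitz and $\Lambda$-invariant, $\tau\le\tau(o)+E$ on every segment $\lambda c_s$. A point with this property has height at most $t_1:=e^{\tau(o)+E}$: in $B$ the height is $e^\tau$, and outside $B$ it is less than $1$. Write $v^N=s_1\cdots s_\ell$ with $\ell=|v^N|_\Lambda$. The segments $s_1\cdots s_{i-1}c_{s_i}$ form a path from $o$ to $v^No$ of length at most $\ell E$ at heights $\le t_1$, so $\ell E\ge N|v|/t_1$ by (H2). Take $c_0=|v|/(Et_1)$.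
\end{proof}

\subsection{The obstruction in a model}\label{sub:model}
Let $\Lambda<G$ be torsion-free and non-uniform, with $B$ and $v$ as in Lemma~\ref{lem:undistorted}. A fundamental domain for $\Lambda$ in $\mathbb H^n$ is the same as a map $\phi\colon\mathbb H^n\to\Lambda$ with $\phi(\lambda z)=\lambda\phi(z)$, which gives each point the label of its tile. Take \emph{any} such map, a point $z$ of height $t\ge\max(1,|v|)$, and $k=\lfloor t/|v|\rfloor\ge t/(2|v|)$. By (H2), $d(z,v^kz)\le k|v|/t\le1$, while \eqref{eq:conjugate} and Lemma~\ref{lem:undistorted} give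
\[
d_\Lambda\big(\phi(z),\phi(v^kz)\big)=|\phi(z)^{-1}v^k\phi(z)|_\Lambda\ \ge\ \|v^k\|\ \ge\ \frac{c_0}{2|v|}\,t .
\]
So at height $t$ some step of length one changes the label by at least $ct$, whatever the tiling. Let $n=3$, and let $A$ be the area of the quotient of $\mathbb R^2$ by the stabilizer of $B$. The layer of the cusp between heights $T$ and $2T$ has volume $A\int_T^{2T}t^{-3}\,dt=\frac38AT^{-2}$. On it the $p$-th power of the change of label integrates to at least $\frac38Ac^p\,T^{p-2}$. For $p\ge2=n-1$ each of the infinitely many layers $T=2^j$ contributes at least a fixed positive amount, and the sum diverges, also at the endpoint.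

Three things separate this computation from Theorem~\ref{thm:main}. First, a coupling is an abstract space without heights; Proposition~\ref{prop:f} will map it to $G$. Second, the step $z\mapsto v^kz$ is made by an element of $\Lambda$, whereas $\alpha$ records steps made by elements of $\Gamma$, and in a coupling $v^kx$ need not lie in the $\Gamma$-orbit of $x$. We shall compare, inside one $\Gamma$-orbit, a point placed near $z$ with a point placed near $v^kz$; the conjugate $\phi(z)^{-1}v^k\phi(z)$ then becomes $\omega(x)^{-1}v^k\omega(v^{-k}x)$ for a function $\omega$ on the space of $\Gamma$-orbits, and \eqref{eq:conjugate} survives on average (Lemma~\ref{lem:drift}). Third, a lower bound for an average must be turned into a lower bound for a $p$-th moment, and Jensen's inequality goes in the right direction.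

\subsection{A good fundamental domain}
The next lemma shows that the bound in the model is attained by the obvious tiling. It gives all existence statements for $p<n-1$, and it is needed again to apply tautness.

\begin{lemma}\label{lem:domain}
Let $G'\in\{\mathrm{SO}(n,1),G\}$ and let $\Lambda<G'$ be a lattice. There is a Borel map $\phi\colon G'\to\Lambda$ with $\phi(\lambda x)=\lambda\phi(x)$ and, for each $\ell>0$, a constant $C_\ell$ such that
\[
|\phi(x)^{-1}\phi(xg)|_\Lambda\le C_\ell\,e^{\tau(xo)}\qquad\text{whenever }d(o,go)\le\ell .
\]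
The set $\mathcal F=\phi^{-1}(1)$ is a fundamental domain for left multiplication by $\Lambda$. If $\psi\ge0$ is nondecreasing and $\int_1^\infty\psi(t)t^{-n}\,dt<\infty$, then $\int_{\mathcal F}\psi(e^{\tau(xo)})\,dx<\infty$. If $\Lambda$ is uniform, then $\tau\equiv0$.
\end{lemma}

\begin{proof}
By (C3) choose compact sets $U_i\subset\mathbb R^d$ with $\Lambda_iU_i=\mathbb R^d$, and put $Z_i=U_i\times[1,\infty)$ in the coordinates of $B_i$. By (C2) choose a compact set $K$ whose translates cover the complement of the open horoballs. Let $\mathfrak S=K\cup\bigcup_iZ_i$, so that $\Lambda\mathfrak S=\mathbb H^n$, and let $\kappa=\max_K\tau$. Start from any Borel fundamental domain for $\Lambda$ in $G'$, enumerate $\Lambda$, and move each point $x$ by the first $\lambda$ with $\lambda xo\in\mathfrak S$. The result is a Borel fundamental domain $\mathcal F\subset\{x:xo\in\mathfrak S\}$. Put $\phi(\lambda x)=\lambda$ for $x\in\mathcal F$.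

Both sides of the inequality are invariant under $x\mapsto\lambda x$, so let $x\in\mathcal F$. Put $\lambda=\phi(xg)$; then $xgo=\lambda z$ with $z\in\mathfrak S$, and $d(xo,xgo)\le\ell$.

Suppose $\tau(xo)>\ell+\kappa$. Then $xo\notin K$, so $xo=(a,t)\in Z_i$ for some $i$, with $t=e^{\tau(xo)}$. By (H1) the point $xgo=(a',t')$ lies in $B_i$ at depth greater than $\kappa$, and $|a-a'|\le t\sinh\ell$. Hence $\tau(z)>\kappa$ and $z\in Z_j$ for some $j$. Since $\lambda z\in\lambda B_j\cap B_i$, (C1) gives $j=i$ and $\lambda\in\Lambda_i$, so $a'=\lambda a''$ with $a''\in U_i$. For a fixed $a_0\in U_i$ we get $|\lambda a_0-a_0|\le2\operatorname{diam}U_i+t\sinh\ell$. The \v{S}varc--Milnor lemma states that a group acting properly and cocompactly by isometries on a proper geodesic space is finitely generated and that the word length of an element is at most a constant times one plus its displacement of a base point. Applied to $\Lambda_i$ acting on $\mathbb R^d$, it gives $|\lambda|_\Lambda\le C|\lambda|_{\Lambda_i}\le C'(1+t\sinh\ell)\le C_\ell e^{\tau(xo)}$.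

Suppose $\tau(xo)\le\ell+\kappa$. Then $\tau(z)\le2\ell+\kappa$, so $xo$ and $z$ lie in the compact set $\mathfrak S\cap\{\tau\le2\ell+\kappa\}$, and $d(xo,\lambda z)\le\ell$. By properness $\lambda$ lies in a finite set that depends only on $\ell$.

Finally, $x\mapsto xo$ pushes Haar measure to an invariant measure on $\mathbb H^n$ that is finite on compact sets, hence to $c$ times the volume. Therefore
\[
\int_{\mathcal F}\psi(e^{\tau(xo)})\,dx\le c\Big(\psi(e^\kappa)\operatorname{vol}(K)+\sum_i\operatorname{vol}(U_i)\int_1^\infty\psi(t)\,t^{-n}\,dt\Big).\qedhere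
\]
\end{proof}

\begin{corollary}\label{cor:shalom}
Let $\Gamma,\Lambda$ be lattices in $\mathrm{SO}(n,1)$, with depth functions $\tau_\Gamma,\tau_\Lambda$ and with $\phi_\Gamma,\mathcal F_\Gamma,\phi_\Lambda,\mathcal F_\Lambda$ as in Lemma~\ref{lem:domain}. In the coupling of Example~\ref{ex:tautological} take $X_\Lambda=\mathcal F_\Lambda$ and $X_\Gamma=\mathcal F_\Gamma^{-1}$. Then $|\alpha(\gamma,x)|_\Lambda\le C_\gamma e^{\tau_\Lambda(xo)}$ and $|\beta(\lambda,y)|_\Gamma\le C_\lambda e^{\tau_\Gamma(y^{-1}o)}$. The coupling is $\mathrm L^p$ for all $p<n-1$, and a cocycle with values in a uniform lattice is bounded.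
\end{corollary}

\begin{proof}
From $\alpha(\gamma,x)\,x\gamma^{-1}\in\mathcal F_\Lambda$ we get $\alpha(\gamma,x)^{-1}=\phi_\Lambda(x\gamma^{-1})=\phi_\Lambda(x)^{-1}\phi_\Lambda(x\gamma^{-1})$. From $\lambda y\,\beta(\lambda,y)^{-1}\in\mathcal F_\Gamma^{-1}$ we get $\beta(\lambda,y)^{-1}=\phi_\Gamma(y^{-1}\lambda^{-1})$ with $y^{-1}\in\mathcal F_\Gamma$. Apply Lemma~\ref{lem:domain} with $\psi(t)=t^p$; for $\beta$ use that Haar measure is invariant under inversion. The integral $\int_1^\infty t^{p-n}\,dt$ is finite for $p<n-1$.
\end{proof}

\section{Couplings}\label{sec:couplings}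

\subsection{Labels and unfolding}
Let $(X,\mu,X_\Gamma,X_\Lambda)$ be a coupling. A null $\Gamma\times\Lambda$-invariant set may be discarded, since fundamental domains remain fundamental domains of the rest; we may therefore assume that $X=\bigsqcup_\gamma\gamma X_\Gamma=\bigsqcup_\lambda\lambda X_\Lambda$. The \emph{label} $\varphi\colon X\to\Lambda$ is defined by $x\in\varphi(x)X_\Lambda$. It satisfies $\varphi(\lambda x)=\lambda\varphi(x)$, and $\varphi(\gamma x)=\alpha(\gamma,x)^{-1}$ for $x\in X_\Lambda$. For a finite set $S\subset\Gamma$ put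
\[
h_S(x)=\max_{s\in S}\,d_\Lambda\big(\varphi(x),\varphi(sx)\big)\qquad(x\in X).
\]
This function is $\Lambda$-invariant because the actions commute and $d_\Lambda$ is left-invariant, and $h_S=\max_{s\in S}|\alpha(s,\cdot)|_\Lambda$ on $X_\Lambda$. The formula $\gamma\cdot x=\alpha(\gamma,x)\gamma x$ defines a measure-preserving action of $\Gamma$ on $X_\Lambda$, and $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'\cdot x)\alpha(\gamma',x)$.

Let $\Delta$ be a countable group acting freely on $X$, preserving $\mu$, with fundamental domain $Y$. Then $\int_XF\,d\mu=\int_Y\sum_{\delta\in\Delta}F(\delta y)\,d\mu(y)$ for measurable $F\ge0$. In particular, for measurable $A\subset X$,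
\begin{equation}\label{eq:unfold}
\int_AF\,d\mu=\int_YF(y)\,\#\{\delta\in\Delta:\delta y\in A\}\,d\mu(y)\qquad\text{if $F\ge0$ is $\Delta$-invariant.}
\end{equation}
Taking for $A$ another fundamental domain, we see that $\int_YF\,d\mu$ does not depend on $Y$. Since $u^{-1}X_\Gamma$ is a $\Gamma$-fundamental domain for $u\in\Lambda$, it follows that
\begin{equation}\label{eq:shift}
\int_{X_\Gamma}F(u^{-1}x)\,d\mu(x)=\int_{X_\Gamma}F\,d\mu\qquad\text{if $F\ge0$ is $\Gamma$-invariant and $u\in\Lambda$.}
\end{equation}

\subsection{Reduction to torsion-free lattices in $G^0$}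

\begin{lemma}\label{lem:reduce}
Let $\psi_1,\psi_2\colon[0,\infty)\to[0,\infty)$ be convex and nondecreasing with $\psi_i(0)=0$, and let $\Gamma_0\le\Gamma$, $\Lambda_0\le\Lambda$ have finite index. If there is a coupling between $\Gamma$ and $\Lambda$ in which $\alpha$ is $\psi_1$-integrable and $\beta$ is $\psi_2$-integrable, then there is such a coupling between $\Gamma_0$ and $\Lambda_0$, and it can be taken ergodic under $\Gamma_0\times\Lambda_0$.
\end{lemma}

\begin{proof}
\emph{Subgroups.} Write $\Lambda=\bigsqcup_j\Lambda_0s_j$. Then $\bigsqcup_js_jX_\Lambda$ is a fundamental domain for $\Lambda_0$. Let $x\in X_\Lambda$, $\gamma\in\Gamma_0$, and write $s_j\alpha(\gamma,x)^{-1}=\lambda_0s_k$ with $\lambda_0\in\Lambda_0$. Then $\gamma s_jx=s_j\alpha(\gamma,x)^{-1}(\gamma\cdot x)=\lambda_0s_k(\gamma\cdot x)$, so the new cocycle at $s_jx$ is $\lambda_0^{-1}=s_k\alpha(\gamma,x)s_j^{-1}$. Word lengths in $\Lambda_0$ and in $\Lambda$ are comparable on $\Lambda_0$, so $|\lambda_0|_{\Lambda_0}\le C|\alpha(\gamma,x)|_\Lambda+C$. By convexity, $\psi_1\big(\frac\delta{2C}(C|\alpha|+C)\big)\le\frac12\psi_1(\delta|\alpha|)+\frac12\psi_1(\delta)$,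 which is integrable for a suitable $\delta$. The same construction, with the roles of the groups exchanged, treats $\Gamma_0$ and $\beta$.

\emph{Ergodicity.} We may now assume $\Gamma_0=\Gamma$ and $\Lambda_0=\Lambda$. Write $\mu|_{X_\Lambda}=\int\nu_\eta\,d\eta$ with $\nu_\eta$ ergodic probability measures for the action of $\Gamma$ on $X_\Lambda$, and extend each $\nu_\eta$ to a $\Lambda$-invariant measure $\mu_\eta$ on $X=\bigsqcup_\lambda\lambda X_\Lambda$. If $E\subset X_\Lambda$ and $\alpha(\gamma,\cdot)=\lambda$ on $E$, then $\gamma E=\lambda^{-1}(\gamma\cdot E)$, so $\mu_\eta(\gamma E)=\mu_\eta(E)$; hence $\mu_\eta$ is $\Gamma$-invariant. It is ergodic under $\Gamma\times\Lambda$, because invariant subsets of $X$ correspond to $\Gamma$-invariant subsets of $X_\Lambda$. We have $\mu=\int\mu_\eta\,d\eta$. So $\mu_\eta(X_\Gamma)<\infty$ for almost every $\eta$, and $\mu_\eta(X_\Gamma)>0$ since $X=\Gamma X_\Gamma$. By Fubini's theorem, each of the countably many functions $\psi_1(\delta_\gamma|\alpha(\gamma,\cdot)|)$, $\psi_2(\delta_\lambda|\beta(\lambda,\cdot)|)$ is $\mu_\eta$-integrable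 for almost every $\eta$.
\end{proof}

Selberg's lemma states that a finitely generated subgroup of $\mathrm{GL}_N(\mathbb R)$ has a torsion-free subgroup of finite index. So a lattice in $\mathrm{SO}(n,1)$ has a torsion-free finite-index subgroup that maps into $G^0$; it maps injectively, since the kernel is finite, and its image is a lattice in $G^0$ and in $G$. Being uniform, and being commensurable up to conjugation, are unaffected by the passage to finite-index subgroups. By Lemma~\ref{lem:reduce}, \emph{the non-existence statements need only be proved for torsion-free lattices in $G^0$}, and for ergodic couplings if one wishes.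

\subsection{The drift lemma}
The following lemma is the averaged form of \eqref{eq:conjugate}, to which it reduces when $\omega$ is constant. For $\Lambda=\mathbb Z$ with generator $1$ and $\omega$ integrable on $X_\Gamma$ it is one line: by \eqref{eq:shift},
\[
\int_{X_\Gamma}|u+\omega(u^{-1}x)-\omega(x)|\,d\mu\ \ge\ \Big|\int_{X_\Gamma}\big(u+\omega(u^{-1}x)-\omega(x)\big)\,d\mu\Big|=|u|\,\mu(X_\Gamma).
\]
In our application $\Lambda$ is not abelian and nothing is known about the integrability of $\omega$. What remains true is that $|\omega|$ is bounded on most of the finite measure space $X_\Gamma$, and iteration makes this bound negligible.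

\begin{lemma}\label{lem:drift}
Let $X$ be a coupling, $u\in\Lambda$, and let $\omega\colon X\to\Lambda$ be measurable and $\Gamma$-invariant. Then
\[
\int_{X_\Gamma}d_\Lambda\big(\omega(x),u\,\omega(u^{-1}x)\big)\,d\mu(x)\ \ge\ \|u\|\,\mu(X_\Gamma).
\]
\end{lemma}

\begin{proof}
Let $F(x)$ be the integrand; it is $\Gamma$-invariant. By left-invariance,
\[
F(u^{-i}x)=d_\Lambda\big(u^i\omega(u^{-i}x),u^{i+1}\omega(u^{-i-1}x)\big),
\]
so the triangle inequality gives $d_\Lambda(\omega(x),u^N\omega(u^{-N}x))\le\sum_{i<N}F(u^{-i}x)$. By \eqref{eq:shift} the right side has integral $N\int_{X_\Gamma}F\,d\mu$. Let $0<\varepsilon<\frac12$. Since $\mu(X_\Gamma)<\infty$, there is $\rho$ such that $\{x\in X_\Gamma:|\omega(x)|_\Lambda>\rho\}$ has measure at most $\varepsilon\mu(X_\Gamma)$, and by \eqref{eq:shift} the set $\{x\in X_\Gamma:|\omega(u^{-N}x)|_\Lambda>\rho\}$ has the same measure. Outside these two sets the left side is at least $|u^N|_\Lambda-2\rho\ge N\|u\|-2\rho$. Hence $N\int_{X_\Gamma}F\,d\mu\ge(1-2\varepsilon)\mu(X_\Gamma)\max(0,N\|u\|-2\rho)$. Divide by $N$, let $N\to\infty$, and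 then let $\varepsilon\to0$.
\end{proof}

\subsection{An equivariant map to the isometry group}
A \emph{$(G,G)$-coupling} is a measure space $\Omega$ with a measure-preserving action of $G\times G$ that is isomorphic, for each of the two factors $G$, to the product of $G$ and a finite measure space, with that factor acting by left translation on $G$. If $\Omega\cong Z\times G$ is the isomorphism for the second factor, then the first factor, which commutes with it, acts by $g(z,b)=(g\cdot z,\,b\,c(g,z)^{-1})$ for a cocycle $c\colon G\times Z\to G$; exchanging the factors gives a second cocycle. The coupling is \emph{integrable} if both cocycles satisfy $\int|c(g,\cdot)|_G<\infty$ for all $g$. Here $|\cdot|_G$ is a word length with respect to a compact generating set or, what is the same up to multiplicative and additive constants, $|g|_G=d(o,go)$.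

\begin{theorem}[Bader--Furman--Sauer \cite{BFS}]\label{thm:BFS}
For $n\ge3$ the group $G=\operatorname{Isom}(\mathbb H^n)$ is $1$-taut: every integrable $(G,G)$-coupling $\Omega$ admits an essentially unique measurable map $\Phi\colon\Omega\to G$ such that, for all $g,g'\in G$, $\Phi((g,g')\zeta)=g\Phi(\zeta)g'^{-1}$ for almost every $\zeta\in\Omega$.
\end{theorem}

To apply the theorem we induce a coupling of lattices to a $(G,G)$-coupling. This is the only place where the non-existence proofs use the integrability of $\beta$.

\begin{proposition}\label{prop:f}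
Let $\Gamma,\Lambda<G$ be lattices and let $X$ be an $\mathrm L^1$ coupling between them. After discarding a null $\Gamma\times\Lambda$-invariant set, there is a measurable map $f\colon X\to G$ with
\[
f(\gamma\lambda x)=\lambda f(x)\gamma^{-1}\qquad(\gamma\in\Gamma,\ \lambda\in\Lambda,\ x\in X).
\]
\end{proposition}

\begin{proof}
Let $\Gamma\times\Lambda$ act on $G\times X\times G$ by $(\gamma,\lambda)(a,x,b)=(a\gamma^{-1},\gamma\lambda x,b\lambda^{-1})$ and let $\Omega$ be the quotient, with the measure induced by the product of $\mu$ and Haar measures and with the action $(g,g')(a,x,b)=(ga,x,g'b)$ of $G\times G$. Let $\phi_\Gamma,\mathcal F_\Gamma,\phi_\Lambda,\mathcal F_\Lambda$ be as in Lemma~\ref{lem:domain}, and put $Y_\Gamma=\mathcal F_\Gamma^{-1}$, $Y_\Lambda=\mathcal F_\Lambda^{-1}$. These sets have finite measure, and $G=\bigsqcup_\gamma Y_\Gamma\gamma=\bigsqcup_\lambda Y_\Lambda\lambda$. For $a\in G$ we have $a\in Y_\Gamma\theta(a)$ with $\theta(a)=\phi_\Gamma(a^{-1})^{-1}$.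

\emph{$\Omega$ is a $(G,G)$-coupling.} Given $(a,x,b)$, there is a unique $\lambda$ with $b\lambda^{-1}\in Y_\Lambda$ and then a unique $\gamma$ with $\gamma\lambda x\in X_\Gamma$. So $G\times(X_\Gamma\times Y_\Lambda)$ is a fundamental domain for $\Gamma\times\Lambda$, on which the first factor $G$ acts by left translation. Choosing first $\gamma$ and then $\lambda$, we find that $(Y_\Gamma\times X_\Lambda)\times G$ is a fundamental domain, on which the second factor acts by left translation.

\emph{$\Omega$ is integrable.} Let $(a,x,b)\in Y_\Gamma\times X_\Lambda\times G$, $g\in G$ and $\theta=\theta(ga)$. Applying $(\theta,\alpha(\theta,x))$ to $(ga,x,b)$ gives the point $(ga\theta^{-1},\ \theta\cdot x,\ b\,\alpha(\theta,x)^{-1})$ of $Y_\Gamma\times X_\Lambda\times G$. So the cocycle of the first factor is $\alpha(\theta(ga),x)\in\Lambda\subset G$, and $d(o,\lambda o)\le C|\lambda|_\Lambda$ for $\lambda\in\Lambda$. The cocycle identity and the invariance of $\mu|_{X_\Lambda}$ give $\int_{X_\Lambda}|\alpha(\gamma,x)|_\Lambda\,d\mu\le C'|\gamma|_\Gamma$, where $C'$ is the maximum of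 these integrals over the generators and their inverses. It remains to bound
\[
\int_{Y_\Gamma}|\theta(ga)|_\Gamma\,da=\int_{\mathcal F_\Gamma}|\phi_\Gamma(yg^{-1})|_\Gamma\,dy\le C_\ell\int_{\mathcal F_\Gamma}e^{\tau_\Gamma(yo)}\,dy\qquad\big(d(o,go)\le\ell\big),
\]
and this is finite by Lemma~\ref{lem:domain} with $\psi(t)=t$, because $1<n-1$. The cocycle of the second factor is $\beta(\phi_\Lambda(b^{-1}g^{-1})^{-1},x)$ at $(x,b)\in X_\Gamma\times Y_\Lambda$, and the same estimate applies with the two lattices exchanged.

\emph{The map $f$.} Let $\widetilde\Phi$ be the lift to $G\times X\times G$ of the map $\Phi$ of Theorem~\ref{thm:BFS}, and put $\Psi(a,x,b)=a^{-1}\widetilde\Phi(a,x,b)\,b$. For all $g,g'$ we have $\Psi(ga,x,g'b)=\Psi(a,x,b)$ almost everywhere. By Fubini's theorem there is $(a_0,b_0)$ such that $\Psi(ga_0,x,g'b_0)=\Psi(a_0,x,b_0)=:\tilde f(x)$ for almost every $(g,x,g')$. Thus $\widetilde\Phi(a,x,b)=a\tilde f(x)b^{-1}$ almost everywhere. The invariance of $\widetilde\Phi$ under $(\gamma,\lambda)$ reads $a\gamma^{-1}\tilde f(\gamma\lambda x)\lambda b^{-1}=a\tilde f(x)b^{-1}$,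 that is, $\tilde f(\gamma\lambda x)=\gamma\tilde f(x)\lambda^{-1}$ for almost every $x$. Put $f=\tilde f^{-1}$. The set where equivariance fails for one of the countably many pairs $(\gamma,\lambda)$ is null, and so is its $\Gamma\times\Lambda$-saturation, which we discard.
\end{proof}

\begin{remark}
The integrals $\int|c(g,\cdot)|_G$ in this proof are locally bounded in $g$. If $X$ is ergodic, so is $\Omega$: by the Fubini argument above, a $G\times G$-invariant function on $\Omega$ is a $\Gamma\times\Lambda$-invariant function of $x$. With Lemma~\ref{lem:reduce}, this shows that the proofs do not depend on such variants of the definition of tautness.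
\end{remark}

The map $f$ places each $x\in X$ at the point $f(x)o\in\mathbb H^n$. Since $f(\gamma x)o=f(x)\gamma^{-1}o$, the orbit $\Gamma x$ is placed on the isometric copy $f(x)\Gamma o$ of $\Gamma o$, and $\lambda\in\Lambda$ moves the placement by $\lambda$. Points of one orbit that are placed close together differ by a short element of $\Gamma$. For $\rho>0$ let $S_\rho=\{s\in\Gamma:d(o,so)\le\rho\}$, a finite set.

\begin{lemma}\label{lem:neighbors}
Let $x_0,x_1\in X$ lie in one $\Gamma$-orbit and satisfy $d(f(x_0)o,f(x_1)o)\le\rho$. Then $d_\Lambda(\varphi(x_0),\varphi(x_1))\le h_{S_\rho}(x_0)$.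
\end{lemma}

\begin{proof}
Write $x_1=sx_0$. Then $d(o,so)=d(s^{-1}o,o)=d(f(x_1)o,f(x_0)o)\le\rho$, so $s\in S_\rho$.
\end{proof}

\section{A uniform and a non-uniform lattice}\label{sec:uniform}

For a torsion-free non-uniform lattice $\Lambda<G$ we fix coordinates in which $B=\{t\ge1\}$ is one of the horoballs of Section~\ref{sub:cusps}. Let $\Lambda_\infty=\operatorname{Stab}_\Lambda(B)$, and let $P\le\Lambda_\infty$ be a finite-index subgroup consisting of the translations by a lattice $L\subset\mathbb R^d$; we identify $p\in P$ with its vector in $L$. Let $v\in L$ be a primitive vector (one that is part of a basis of $L$), and let $c_0$ be as in Lemma~\ref{lem:undistorted}. This notation is kept to the end of the paper.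

\begin{proposition}\label{prop:layers}
Let $\Gamma,\Lambda<G$ be torsion-free lattices, $\Gamma$ uniform and $\Lambda$ non-uniform, and let $X$ be an $\mathrm L^1$ coupling between them. There are a finite set $S\subset\Gamma$ and constants $R,c_2,c_3>0$, $T_0\ge1$ such that, with $h=h_S$ and $T_j=T_0e^{3Rj}$,
\begin{equation}\label{eq:layers}
\int_{X_\Lambda}\psi(h)\,d\mu\ \ge\ c_3\sum_{j\ge0}T_j^{-d}\,\psi(c_2T_j)
\end{equation}
for every convex nondecreasing function $\psi\colon[0,\infty)\to[0,\infty)$.
\end{proposition}

\begin{proof}
Let $f$ be as in Proposition~\ref{prop:f}. Since $\Gamma$ is uniform, there is $R>0$ with $\Gamma\bar B(o,R)=\mathbb H^n$. Let $S=S_{2R+1}$, $h=h_S$ and $T_0=\max(|v|,e^R)$. For $T\ge T_0$ let $z=(0,T)$ and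
\[
A_T=\{x\in X:f(x)o\in\bar B(z,R)\}.
\]
We show that $A_T$ has measure of order one, that $h$ has average at least of order $T$ on it, and that it covers its image in $X_\Lambda$ at most $O(T^d)$ times. The constants $C_1,C_2,c_1$ below do not depend on $T$.

\emph{Step 1: $\mu(X_\Gamma)\le\mu(A_T)\le C_1\mu(X_\Gamma)$.} We have $\gamma x\in A_T$ if and only if $\gamma^{-1}o\in\bar B(f(x)^{-1}z,R)$. By the choice of $R$ there is at least one such $\gamma$; this is where uniformity is used. If $\gamma_0,\gamma$ are two of them, then $\gamma_0\gamma^{-1}\in S_{2R}$, so there are at most $C_1:=\#S_{2R}$. Apply \eqref{eq:unfold} with $\Delta=\Gamma$ and $F=1$.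

\emph{Step 2: $\int_{A_T}h\,d\mu\ge c_1T$.} We choose in each $\Gamma$-orbit a point placed near $z$. Enumerate $\Gamma$, and for $x\in X_\Gamma$ let $q(x)=\gamma x$ with $\gamma$ the first element such that $\gamma x\in A_T$. This map is measurable because each set $\{x:\gamma x\in A_T\}$ is. Extend it to a $\Gamma$-invariant map $q\colon X\to A_T$, so that $q(x)\in\Gamma x\cap A_T$ for all $x$, and put $\omega=\varphi\circ q$.

Let $k=\lfloor T/|v|\rfloor\ge T/(2|v|)$ and $u=v^k$; then $d(z,uz)\le1$ by (H2). The point $q_1(x)=u\,q(u^{-1}x)$ lies in $u\Gamma u^{-1}x=\Gamma x$, since the actions commute, and it is placed at $f(q_1(x))o=uf(q(u^{-1}x))o\in\bar B(uz,R)$. So $q(x)$ and $q_1(x)$ are placed within $2R+1$ of each other. As $\varphi(q_1(x))=u\,\omega(u^{-1}x)$, Lemma~\ref{lem:neighbors} gives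
\[
d_\Lambda\big(\omega(x),u\,\omega(u^{-1}x)\big)\le h(q(x)).
\]
By Lemmas~\ref{lem:drift} and~\ref{lem:undistorted}, $\int_{X_\Gamma}h\circ q\,d\mu\ge c_0k\,\mu(X_\Gamma)\ge c_1T$ with $c_1=c_0\mu(X_\Gamma)/(2|v|)$. The restriction $q|_{X_\Gamma}\colon X_\Gamma\to A_T$ is injective, because distinct points of $X_\Gamma$ lie in distinct orbits, and it is given piecewise by elements of $\Gamma$. So it preserves the measure, and $\int_{A_T}h\,d\mu\ge\int_{X_\Gamma}h\circ q\,d\mu$.

\emph{Step 3: projection to $X_\Lambda$.} Let $A'_T=X_\Lambda\cap\Lambda A_T$. Suppose that $x$ and $\lambda x$ both lie in $A_T$. Then $f(x)o$ and $\lambda f(x)o$ lie in $\bar B(z,R)$, which is contained in $B$ as $T\ge e^R$, so $\lambda\in\Lambda_\infty$ by (C1). If $a$ is the horizontal part of $f(x)o$, then $|a|$ and $|\lambda a|$ are at most $T\sinh R$ by (H1), so $|\lambda0|\le|\lambda0-\lambda a|+|\lambda a|\le2T\sinh R$. The group $\Lambda_\infty$ is a finite union of cosets $P\sigma$, and $p\sigma0=\sigma0+p$; counting points of $L$ in a ball and using $T\ge1$, we find at most $C_2T^d$ such $\lambda$.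 Hence $\#\{\lambda:\lambda y\in A_T\}\le C_2T^d$ for $y\in A'_T$, and this number is $0$ for $y\in X_\Lambda\setminus A'_T$. By \eqref{eq:unfold},
\begin{equation}\label{eq:cover}
\int_{A_T}F\,d\mu\le C_2T^d\int_{A'_T}F\,d\mu\qquad\text{for $\Lambda$-invariant }F\ge0 .
\end{equation}
In particular $\int_{A_T}h\,d\mu<\infty$, since $h\in\mathrm L^1(X_\Lambda)$. Moreover $A'_T\cap A'_{T'}=\emptyset$ if $T'>e^{2R}T$. Otherwise $x\in A_T$ and $\lambda x\in A_{T'}$ for some $x,\lambda$; then $\lambda$ maps a point of $B$ of height at most $e^RT$ to a point of $B$ of height at least $e^{-R}T'>e^RT$, although $\lambda\in\Lambda_\infty$ by (C1) and $\Lambda_\infty$ preserves heights.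

\emph{Conclusion.} By Steps 1 and 2 the average of $h$ over $A_T$ is at least $c_2T$ with $c_2=c_1/(C_1\mu(X_\Gamma))$, and it is finite. Jensen's inequality and monotonicity give
\[
\int_{A_T}\psi(h)\,d\mu\ \ge\ \mu(A_T)\,\psi\Big(\frac1{\mu(A_T)}\int_{A_T}h\,d\mu\Big)\ \ge\ \mu(X_\Gamma)\,\psi(c_2T).
\]
The sets $A'_{T_j}$ are pairwise disjoint, so \eqref{eq:cover} with $F=\psi(h)$ gives \eqref{eq:layers} with $c_3=\mu(X_\Gamma)/C_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that an $\mathrm L^1$ coupling has $|\alpha(\gamma,\cdot)|_\Lambda\in\mathrm L^d$ for all $\gamma$. Lemma~\ref{lem:reduce} with $\psi_1(t)=t^d$ and $\psi_2(t)=t$ gives a coupling with the same properties between torsion-free lattices in $G$, the first uniform and the second not; it is $\mathrm L^1$ because $\mathrm L^d(X_\Lambda)\subset\mathrm L^1(X_\Lambda)$. Then $h^d\le\sum_{s\in S}|\alpha(s,\cdot)|_\Lambda^d$ is integrable on $X_\Lambda$. But for $\psi(t)=t^d$ every term of the series in \eqref{eq:layers} equals $c_2^d>0$, a contradiction. If $p\ge n-1\ge2$, including $p=\infty$, an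 $\mathrm L^p$ coupling is $\mathrm L^1$ and has $\alpha$ in $\mathrm L^{n-1}$, since the fundamental domains have finite measure; so none exists.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orlicz}]
\emph{Necessity.} Choose $t_0$ with $\psi(t_0)>0$. Convexity and $\psi(0)=0$ give $\psi(t)\ge t\,\psi(t_0)/t_0$ for $t\ge t_0$, so every $\psi$-integrable coupling is $\mathrm L^1$. By Lemma~\ref{lem:reduce} with $\psi_1=\psi_2=\psi$ we may assume that we are in the setting of Proposition~\ref{prop:layers}. Take $\delta>0$ that is valid for all $s$ in the finite set $S$. Then $\psi(\delta h)\le\sum_{s\in S}\psi(\delta|\alpha(s,\cdot)|_\Lambda)$ is integrable on $X_\Lambda$, and \eqref{eq:layers} for the function $\psi(\delta\,\cdot)$ gives $\sum_jT_j^{-d}\psi(\delta c_2T_j)<\infty$. Let $c'=\delta c_2e^{-3R}$, so that $c'T_{j+1}=\delta c_2T_j$. By monotonicity,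
\[
\int_{T_j}^{T_{j+1}}\psi(c't)\,t^{-n}\,dt\ \le\ \psi(\delta c_2T_j)\int_{T_j}^\infty t^{-n}\,dt=\frac1d\,T_j^{-d}\,\psi(\delta c_2T_j).
\]
Hence $\int_{T_0}^\infty\psi(c't)t^{-n}\,dt=(c')^{n-1}\int_{c'T_0}^\infty\psi(t)t^{-n}\,dt$ is finite, and $\psi$ is bounded on bounded intervals.

\emph{Sufficiency.} In the coupling of Corollary~\ref{cor:shalom}, $\psi(C_\gamma^{-1}|\alpha(\gamma,x)|_\Lambda)\le\psi(e^{\tau_\Lambda(xo)})$, which is integrable on $X_\Lambda=\mathcal F_\Lambda$ by Lemma~\ref{lem:domain}; and $|\beta(\lambda,\cdot)|_\Gamma$ is bounded since $\Gamma$ is uniform.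
\end{proof}

\section{Two non-uniform lattices}\label{sec:nonuniform}

The case that remains for Theorem~\ref{thm:all} is the following.

\begin{proposition}\label{prop:both}
Let $\Gamma,\Lambda$ be non-uniform lattices in $\mathrm{SO}(n,1)$ whose images in $G$ are not commensurable up to conjugation. In every $\mathrm L^1$ coupling between them there is $\gamma\in\Gamma$ with $|\alpha(\gamma,\cdot)|_\Lambda\notin\mathrm L^{d}(X_\Lambda)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:all}, assuming Proposition~\ref{prop:both}]
Two uniform lattices are $\mathrm L^\infty$ measure equivalent, and any two lattices are $\mathrm L^p$ measure equivalent for $p<n-1$, by Corollary~\ref{cor:shalom}. Suppose that the images are commensurable up to conjugation by $g\in G$. Take torsion-free finite-index subgroups $\Gamma_0,\Lambda_0$, which embed in $G$; then $\Delta=g\Gamma_0g^{-1}\cap\Lambda_0$ embeds with finite index in $\Gamma$ and in $\Lambda$, and Example~\ref{ex:commensurable} applies. In the other cases either exactly one lattice is uniform, and Theorem~\ref{thm:main} applies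 after possibly exchanging the groups, or we are in the situation of Proposition~\ref{prop:both}, and no $\mathrm L^p$ coupling exists for $p\ge n-1$ because it would be $\mathrm L^1$ with $\alpha$ in $\mathrm L^{d}$.
\end{proof}

The rest of the section proves Proposition~\ref{prop:both}. By Lemma~\ref{lem:reduce} we may assume that $\Gamma,\Lambda<G^0$ are torsion-free and that $X$ is an $\mathrm L^1$ coupling with $|\alpha(\gamma,\cdot)|_\Lambda\in\mathrm L^d$ for all $\gamma$; we derive a contradiction. Let $f$ be as in Proposition~\ref{prop:f}.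

The difficulty is that the orbit $\Gamma o$ does not go deep into the horoballs of $\Gamma$. Let $\mathcal H$ be the family of the interiors of the horoballs $\gamma B_i$ of Section~\ref{sub:cusps} for $\Gamma$. The orbit $\Gamma x$ is placed on $f(x)\Gamma o$, which comes near a given point only if this point is not deep in $f(x)\mathcal H$. This can destroy the argument completely: if $\Gamma=\Lambda$, $X=\Lambda\subset G$ with counting measure and $f$ the inclusion, then $f(x)\mathcal H=\mathcal H$ contains the interior of $B$, every horosphere $\{t=T\}$ with $T>1$ lies inside a single horoball, and the coupling is $\mathrm L^\infty$. We use non-commensurability to show that $f_*\mu$ is a Haar measure, so that $f(x)\mathcal H$ is in general position. It then cuts round balls out of $\{t=T\}$, and we replace the short segment from $z$ to $uz$ by a path in the horosphere that goes around these balls. Long detours are rare, and H\"older's inequality, in place of Jensen's, accounts for them.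

\subsection{The image of $\mu$ is a Haar measure}\label{sub:haar}
The group $G$ has two components. Choose a component $G^0\sigma$ with $\mu(f^{-1}(G^0\sigma))>0$. The preimage is $\Gamma\times\Lambda$-invariant, as $\Gamma,\Lambda<G^0$ and $G^0$ is normal; we restrict the coupling to it. We replace $f$ by $f\sigma^{-1}$ and the lattice $\Gamma$ by its isomorphic copy $\sigma\Gamma\sigma^{-1}<G^0$. All hypotheses and the equivariance of $f$ persist, and now $f\colon X\to G^0$.

We use Ratner's theorem in this form. \emph{Let $\mathcal G$ be a connected Lie group, $\Delta<\mathcal G$ a discrete subgroup, and $U<\mathcal G$ a connected subgroup generated by unipotent one-parameter subgroups. Every $U$-invariant ergodic probability measure on $\Delta\backslash\mathcal G$ is an $M$-invariant measure carried by a closed $M$-orbit, for some closed subgroup $M\supset U$.} We also use that $G^0$ is simple as an abstract group. In particular it is generated by the conjugates of the unipotent subgroups $\{n_{sa}:s\in\mathbb R\}$, since these generate a non-trivial normal subgroup.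

\begin{lemma}\label{lem:haar}
The measure $f_*\mu$ is a Haar measure on $G^0$.
\end{lemma}

\begin{proof}
Let $m_0$ be a Haar measure on $G^0$ and $\bar m_0$ the induced measure on $\Lambda\backslash G^0$. The measure $\nu=f_*\mu$ is invariant under left multiplication by $\Lambda$ and right multiplication by $\Gamma$. The preimage under $f$ of a $\Lambda$-fundamental domain in $G^0$ is a $\Lambda$-fundamental domain in $X$, of measure $\mu(X_\Lambda)$. So $\nu$ is the $\Lambda$-invariant lift of a finite non-zero measure $\nu'$ on $\Lambda\backslash G^0$, which is invariant under right multiplication by $\Gamma$. We must show that $\nu'$ is a multiple of $\bar m_0$. The group $\Gamma$ is discrete, so we induce from $\Gamma$ to $G^0$ before we apply Ratner's theorem.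

Let $\Xi(\Lambda a,b)=(\Lambda ab,b)$, a bijection of $\Lambda\backslash G^0\times G^0$. It carries the action $\gamma(\Lambda a,b)=(\Lambda a\gamma^{-1},\gamma b)$ of $\Gamma$ to left multiplication on the second coordinate, and it carries right translation of $b$ by $g\in G^0$ to the diagonal right translation by $(g,g)$. The measure $\nu'\times m_0$ is invariant under both actions on the source. Hence $\Xi_*(\nu'\times m_0)$ is the $\Gamma$-invariant lift of a measure $\varrho$ on $\Lambda\backslash G^0\times\Gamma\backslash G^0=(\Lambda\times\Gamma)\backslash(G^0\times G^0)$, which is finite, since $\nu'$ is finite and $\Gamma$ is a lattice, and invariant under $U=\operatorname{diag}(G^0)$.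

Consider an ergodic component of $\varrho$ and the group $M\supset U$ given by Ratner's theorem. Let $M_1=M\cap(G^0\times1)$. If $(g,g')\in M$, then $(gg'^{-1},1)=(g,g')(g',g')^{-1}\in M_1$, so $M=M_1U$. The group $M_1$ is normalized by $U$, hence is normal in $G^0\times1$, hence is trivial or all of $G^0\times1$. If $M_1$ is trivial, then the $U$-orbit of some point $(\Lambda a,\Gamma b)$ carries an invariant probability measure, so its stabilizer $a^{-1}\Lambda a\cap b^{-1}\Gamma b$ is a lattice in $G^0$. A lattice contained in another lattice has finite index in it, so $\Gamma$ and $\Lambda$ would be commensurable up to conjugation. Therefore $M=G^0\times G^0$ for almost every component, $\varrho$ is $G^0\times G^0$-invariant, and $\Xi_*(\nu'\times m_0)=c\,\bar m_0\times m_0$ with $c>0$. By Fubini's theorem and the right-invariance of $\bar m_0$, the map $\Xi$ preserves $\bar m_0\times m_0$. So $\nu'\times m_0=c\,\bar m_0\times m_0$, and $\nu'=c\,\bar m_0$.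
\end{proof}

From now on $m=f_*\mu$ is our Haar measure on $G^0$.

\subsection{Detours around the horoballs of $\Gamma$}
The family $\mathcal H$ consists of pairwise disjoint open horoballs and is the union of finitely many $\Gamma$-orbits, with representatives $H_i$. It is locally finite: the members that meet a ball of radius $R$ contain disjoint balls of radius $1$ inside the concentric ball of radius $R+2$. By (C2) there is $D>0$ such that every point outside $\bigcup\mathcal H$ is within $D$ of $\Gamma o$. Put $S=S_{2D+1}$ and $h=h_S$; by assumption $\int_{X_\Lambda}h^d\,d\mu<\infty$.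

For $T>0$ we parametrize the horosphere $\{t=T\}$ by $z_T(w)=(Tw,T)$, $w\in\mathbb R^d$. By (H2),
\begin{equation}\label{eq:zT}
d(z_T(w),z_T(w'))\le|w-w'|,\qquad n_az_T(w)=z_T(w+a/T),\qquad\delta_Tz_1(w)=z_T(w).
\end{equation}
An open horoball based at $\xi\in\mathbb R^d$ of Euclidean diameter $\Delta$ is given by $|a-\xi|^2<t(\Delta-t)$. Its trace on $\{t=T\}$ is empty if $\Delta\le T$, and otherwise it is, in the coordinate $w$, the open ball $b(c,\rho)$ with
\begin{equation}\label{eq:trace}
c=\xi/T,\qquad\rho^2=\Delta/T-1 .
\end{equation}
Let $e_1=v/|v|$ and write $w=(s,y)\in\mathbb Re_1\oplus e_1^\perp=\mathbb R\times\mathbb R^{d-1}$. Call $g\in G^0$ \emph{regular} if no horoball of $g\mathcal H$ is based at $\infty$. For regular $g$ the traces of $g\mathcal H$ on $\{t=T\}$ form a locally finite family of disjoint open balls, and we define $\Theta^T_g\colon\mathbb R^d\to\mathbb R^d$ and $J^T_g\colon\mathbb R^d\to[1,\infty)$ as follows. If $w$ lies in no ball, $\Theta^T_g(w)=w$ and $J^T_g(w)=1$. If $w=c+(s,y)\in b(c,\rho)$, then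
\[
\Theta^T_g(w)=c+\Big(s,\ r_s\frac{y}{|y|}\Big)\in\partial b(c,\rho),\qquad J^T_g(w)=\frac\rho{r_s},\qquad r_s=\sqrt{\rho^2-s^2},
\]
with a fixed unit vector of $\mathbb R^{d-1}$ in place of $y/|y|$ if $y=0$. See Figure~\ref{fig:detour}. We push in the directions orthogonal to $e_1$ so that each line parallel to $e_1$ becomes a continuous path, by a rule that commutes with translations and dilations; such directions exist because $d\ge2$. Both maps are measurable in $(g,w)$, because $\mathcal H$ is countable and $\xi,\Delta$ depend continuously on $g$ for each member.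

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[gray] (0,0) circle (2);
\fill (0,0) circle (1.3pt) node[below] {$c$};
\draw[dashed] (-1.833,0.8) -- (1.833,0.8);
\draw[very thick] (-3.6,0.8) -- (-1.833,0.8) arc (156.42:23.58:2) -- (3.6,0.8);
\draw[->] (-1,0.8) -- (-1,1.68);
\draw[->] (0,0.8) -- (0,1.95);
\draw[->] (1,0.8) -- (1,1.68);
\fill (1,0.8) circle (1.3pt) node[below] {$w$};
\fill (1,1.732) circle (1.3pt) node[above right] {$\Theta(w)$};
\draw[->] (2.6,-1.2) -- (3.6,-1.2) node[right] {$e_1$};
\end{tikzpicture}
\caption{The detour map $\Theta$ for $d=2$. A line parallel to $e_1$ crosses a ball with center $c$, the trace of a horoball on a horosphere. Each point $w$ of the chord (dashed) is pushed orthogonally to $e_1$, away from the axis through $c$, onto the boundary sphere. The image of the line (thick) is a continuous path that avoids the open ball.}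
\label{fig:detour}
\end{figure}

\begin{lemma}\label{lem:detour}
Fix $T>0$.
\begin{itemize}
\item[(a)] Almost every $g$ is regular. For each $y\in\mathbb R^{d-1}$ and almost every $g$, the line $\mathbb R\times\{y\}$ contains the center of no trace ball of $g\mathcal H$.
\item[(b)] For regular $g$ and all $w$, the point $z_T(\Theta^T_g(w))$ lies outside $\bigcup g\mathcal H$.
\item[(c)] If $g$ is regular and $\mathbb R\times\{y\}$ contains no center, then $s\mapsto\Theta^T_g(s,y)$ is a continuous piecewise smooth path with speed $J^T_g(s,y)\ge1$, of finite length on bounded intervals.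
\item[(d)] For $\gamma\in\Gamma$ and $a\in\mathbb R^d$: $\Theta^T_{g\gamma}=\Theta^T_g$, $\ \Theta^T_{n_ag}(w+a/T)=\Theta^T_g(w)+a/T$, $\ \Theta^T_{\delta_Tg}=\Theta^1_g$; and $J^T_{g\gamma}=J^T_g$, $\ J^T_{n_ag}(w+a/T)=J^T_g(w)$, $\ J^T_{\delta_Tg}=J^1_g$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For a point $\xi_0$ of the boundary sphere $\mathbb R^d\cup\{\infty\}$, the map $g\mapsto g\xi_0$ is a smooth submersion of $G^0$ onto the sphere, so preimages of Lebesgue null sets are null. The point $\infty$ is null, and the line $T(\mathbb R\times\{y\})$ is null because $d\ge2$. Apply this to the countably many base points of $\mathcal H$ and use \eqref{eq:trace}.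

(b) A boundary point of one ball is a limit of points of this ball, so it lies in no other ball of the disjoint open family.

(c) A bounded piece of the line meets finitely many balls. Let it cross $b(c,\rho)$, and write its points as $c+(s,y')$ with $y'\ne0$ fixed. The chord is given by $r_s>|y'|$. On it the path is $c+(s,r_sy'/|y'|)$, with speed $(1+s^2/r_s^2)^{1/2}=\rho/r_s\le\rho/|y'|$. At the ends of the chord $r_s=|y'|$, so the formula gives the identity there, and the path is continuous.

(d) We have $g\gamma\mathcal H=g\mathcal H$. By \eqref{eq:zT} the traces of $n_ag\mathcal H$ are those of $g\mathcal H$ translated by $a/T$, and the traces of $\delta_Tg\mathcal H$ on $\{t=T\}$ are, in the coordinate $w$, those of $g\mathcal H$ on $\{t=1\}$.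
\end{proof}

When $T$ is fixed we write $\Theta_x=\Theta^T_{f(x)}$ and $J_x=J^T_{f(x)}$. Since $f_*\mu=m$, these are defined for almost every $x$, and (a) holds for $g=f(x)$ with almost every $x$. By (d), they are $\Gamma$-invariant in $x$, and for $p\in P$
\begin{equation}\label{eq:Pequiv}
\Theta_{px}(w+p/T)=\Theta_x(w)+p/T,\qquad J_{px}(w+p/T)=J_x(w).
\end{equation}

\subsection{The lower bound}
Along a detour the label changes in many small steps, each bounded by the value of $h$ at a point of $\Gamma x$ placed near the path. To avoid choosing these points measurably we add up all candidates. Fix $T>0$ and put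
\[
\widehat h(x,w)=\sum_{\gamma\in\Gamma}\mathbf 1\{d(f(\gamma x)o,z_T(w))\le D+1\}\,h(\gamma x),\qquad I(w)=\int_{X_\Gamma}\widehat h(x,\Theta_x(w))\,J_x(w)\,d\mu(x).
\]
The integrand of $I$ is $\Gamma$-invariant in $x$. For $p\in P$ we have $\widehat h(px,w+p/T)=\widehat h(x,w)$, by \eqref{eq:zT}, the equivariance of $f$ and the $\Lambda$-invariance of $h$. With \eqref{eq:Pequiv}, the integrand of $I(w+p/T)$ at $x$ equals the integrand of $I(w)$ at $p^{-1}x$, so \eqref{eq:shift} shows that $I$ is $T^{-1}L$-periodic.

Extend $v$ to a basis of $L$. The projections of the other basis vectors to $e_1^\perp$ form a basis of a lattice $L'\subset\mathbb R^{d-1}$, the projection of $L$, and $L\cap\mathbb Re_1=\mathbb Zv$. Let $\mathcal A$ be a fundamental domain of $L'$. Then $Q_T=[0,|v|/T)\times T^{-1}\mathcal A$ is a fundamental domain of $T^{-1}L$ in $\mathbb R^d$: the condition on the second coordinate determines the lattice vector up to $\mathbb Zv/T$, and the condition on the first coordinate determines the remaining multiple of $v/T$.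

\begin{lemma}\label{lem:lower}
There is $c>0$ such that $\int_{Q_T}I(w)\,dw\ge c\,T^{-(d-1)}$ for all $T>0$.
\end{lemma}

\begin{proof}
Fix $y\in\mathbb R^{d-1}$. Let $k=\lceil T/|v|\rceil$, $u=v^k$ and $s_*=k|v|/T\ge1$. By Lemma~\ref{lem:detour}(b), for every $w$ the point $f(x)^{-1}z_T(\Theta_x(w))$ lies outside $\bigcup\mathcal H$, hence within $D$ of some $\gamma^{-1}o$; that is,
\begin{equation}\label{eq:near}
d\big(f(\gamma x)o,\,z_T(\Theta_x(w))\big)\le D\quad\text{for some }\gamma\in\Gamma.
\end{equation}
For $x\in X_\Gamma$ let $q(x)=\gamma x$ with $\gamma$ the first element that satisfies \eqref{eq:near} for $w=(0,y)$. Extend $q$ to a $\Gamma$-invariant measurable map, defined almost everywhere on $X$, and put $\omega=\varphi\circ q$. Since $\Theta_x$ is $\Gamma$-invariant, $q(x)\in\Gamma x$ is placed within $D$ of $z_T(\Theta_x(0,y))$ for almost all $x\in X$. The point $q_1(x)=u\,q(u^{-1}x)\in\Gamma x$ is placed within $D$ of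
\[
u\,z_T(\Theta_{u^{-1}x}(0,y))=z_T\big(\Theta_{u^{-1}x}(0,y)+kv/T\big)=z_T(\Theta_x(s_*,y)),
\]
by \eqref{eq:zT} and \eqref{eq:Pequiv}.

For almost every $x$, Lemma~\ref{lem:detour}(c) applies to the path $s\mapsto\Theta_x(s,y)$, $0\le s\le s_*$. Its length $\ell$ is finite and at least $s_*\ge1$. Divide it into $N=\lceil\ell\rceil\le2\ell$ arcs of equal length $\ell/N\in[\frac12,1]$, with division points $w_0,\dots,w_N$. By \eqref{eq:near} choose $x_i\in\Gamma x$ placed within $D$ of $z_T(w_i)$, with $x_0=q(x)$ and $x_N=q_1(x)$. By \eqref{eq:zT}, $x_i$ and $x_{i+1}$ are placed within $2D+1$ of each other, and $x_i$ is placed within $D+1$ of $z_T(w')$ for every $w'$ on the arc from $w_i$ to $w_{i+1}$. So Lemma~\ref{lem:neighbors} gives $d_\Lambda(\varphi(x_i),\varphi(x_{i+1}))\le h(x_i)\le\widehat h(x,w')$ for all such $w'$. Average over the arc with respect to arc length, which is $J_x(s,y)\,ds$, use that the arc has length at least $\frac12$, and sum over $i$: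
\[
d_\Lambda\big(\omega(x),u\,\omega(u^{-1}x)\big)\le2\int_0^{s_*}\widehat h(x,\Theta_x(s,y))\,J_x(s,y)\,ds\qquad\text{for almost every }x .
\]
Integrate over $X_\Gamma$. Lemmas~\ref{lem:drift} and~\ref{lem:undistorted} bound the left side below, and periodicity under $v/T=(|v|/T,0)$ simplifies the right side:
\[
c_0k\,\mu(X_\Gamma)\le2\int_0^{s_*}I(s,y)\,ds=2k\int_0^{|v|/T}I(s,y)\,ds .
\]
So $\int_0^{|v|/T}I(s,y)\,ds\ge\frac12c_0\mu(X_\Gamma)$ for every $y$. Integrate over $y\in T^{-1}\mathcal A$, a set of volume $T^{-(d-1)}\operatorname{vol}(\mathcal A)$.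
\end{proof}

\subsection{Unfolding and H\"older's inequality}
The reason for integrating over a whole fundamental domain $Q_T$, and not along one line, is that the integral then unfolds to a pairing of $h$ with a weight that is invariant under all translations and depends on $T$ only through a dilation. For regular $g$ let
\[
W_T(g)=\int_{\mathbb R^d}\mathbf 1\{d(go,z_T(\Theta^T_g(w)))\le D+1\}\,J^T_g(w)\,dw .
\]
By Lemma~\ref{lem:detour}(d) and \eqref{eq:zT}, $W_T(n_ag)=W_T(g)$ and $W_T(\delta_Tg)=W_1(g)$. By (H1), $W_T(g)=0$ unless the height of $go$ lies in $[e^{-D-1}T,e^{D+1}T]$; let $\Sigma_T$ be the set of $x\in X$ such that the height of $f(x)o$ lies in this interval. Let $\mathcal D$ be a fundamental domain of $L$ in $\mathbb R^d$, and let $\mathcal F_P$ be the set of $g\in G^0$ such that $go$ has horizontal part in $\mathcal D$. Then $\mathcal F_P$ and $X_P=f^{-1}(\mathcal F_P)$ are fundamental domains for $P$ in $G^0$ and in $X$.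

Put $\chi(x,w)=\mathbf 1\{d(f(x)o,z_T(\Theta_x(w)))\le D+1\}J_x(w)$. Since $\Theta_x$ and $J_x$ are $\Gamma$-invariant, the integrand of $I(w)$ is $\sum_\gamma h(\gamma x)\chi(\gamma x,w)$, and so $I(w)=\int_Xh(x)\chi(x,w)\,d\mu(x)$. By \eqref{eq:zT} and \eqref{eq:Pequiv}, $\chi(px,w)=\chi(x,w-p/T)$. As $X=\bigsqcup_ppX_P$ and $\mathbb R^d=\bigsqcup_p(Q_T-p/T)$,
\[
\int_{Q_T}I\,dw=\int_{X_P}h(x)\sum_{p\in P}\int_{Q_T}\chi(x,w-p/T)\,dw\,d\mu(x)=\int_{X_P}h(x)\,W_T(f(x))\,d\mu(x).
\]
Let $d'=d/(d-1)$ be the exponent conjugate to $d$. H\"older's inequality and $f_*\mu=m$ give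
\begin{equation}\label{eq:holder}
\int_{Q_T}I\,dw\ \le\ \Big(\int_{X_P\cap\Sigma_T}h^d\,d\mu\Big)^{1/d}\Big(\int_{\mathcal F_P}W_T^{d'}\,dm\Big)^{1/d'} .
\end{equation}
Let $\mathcal V$ be the set of $g\in G^0$ such that $go$ has horizontal part in $[0,1)^d$ and height in $[e^{-D-1},e^{D+1}]$; it is relatively compact.

\begin{lemma}\label{lem:weight}
$\displaystyle\int_{\mathcal V}W_1^{d'}\,dm<\infty$.
\end{lemma}

We prove this in the next subsection. For Borel $E\subset\mathbb R^d$ let $\varsigma(E)$ be the integral of $W_1^{d'}$ over the set of $g$ such that $go$ has horizontal part in $E$. The measure $\varsigma$ is translation-invariant, since $m$ and $W_1$ are invariant under left multiplication by $n_a$, and $\varsigma([0,1)^d)=\int_{\mathcal V}W_1^{d'}dm$ is finite. So $\varsigma$ is this constant times Lebesgue measure. The substitution $g=\delta_Tg'$ preserves $m$ and gives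
\begin{equation}\label{eq:scaling}
\int_{\mathcal F_P}W_T^{d'}\,dm=\varsigma(T^{-1}\mathcal D)=\operatorname{vol}(\mathcal D)\,T^{-d}\int_{\mathcal V}W_1^{d'}\,dm .
\end{equation}

\subsection{Large balls are rare}

\begin{proof}[Proof of Lemma~\ref{lem:weight}]
We bound $W_1(g)$ by the radius of the largest ball whose boundary passes near $go$, and then estimate the measure of the set of $g$ for which this radius is large. Here $T=1$, and $C$ denotes constants that depend only on $d$, $D$, $\Gamma$, $o$ and $m$. Let $\omega_j$ be the volume of the unit ball in $\mathbb R^j$.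

\emph{Pointwise bound.} Let $g\in\mathcal V$ be regular, let $\eta$ be the horizontal part of $go$, and let $D'=\sinh(D+1)$. By (H1), if $d(go,z_1(w'))\le D+1$, then $|w'-\eta|\le D'$. So only those $w$ with $|\Theta^1_g(w)-\eta|\le D'$ contribute to $W_1(g)$. Points outside the balls contribute at most $\omega_dD'^d$. A ball $b(c,\rho)$ contributes only if its boundary sphere comes within $D'$ of $\eta$, that is, if $\big||c-\eta|-\rho\big|\le D'$; call such a ball \emph{near}.

A near ball with $\rho\le1$ contributes at most
\[
\int_{b(c,\rho)}J^1_g\,dw=\int_{-\rho}^\rho\frac\rho{r_s}\,\omega_{d-1}r_s^{d-1}\,ds\le2\omega_{d-1}\rho^d=\frac{2\omega_{d-1}}{\omega_d}\operatorname{vol}b(c,\rho),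
\]
where we used $d\ge2$. These balls are disjoint and contained in $b(\eta,D'+2)$, so together they contribute at most $C$.

For a near ball with $\rho>1$ use polar coordinates $y=r\vartheta$, $0<r<r_s$, in $\mathbb R^{d-1}$. Let $\sigma$ be the surface measure on $S^{d-2}$ (counting measure if $d=2$). The point $\Theta^1_g(w)=c+(s,r_s\vartheta)$ does not depend on $r$, and $\int_0^{r_s}r^{d-2}dr=r_s^{d-1}/(d-1)$, so the contribution is at most
\[
\int_{-\rho}^\rho\frac\rho{r_s}\cdot\frac{r_s^{d-1}}{d-1}\ \sigma\{\vartheta\in S^{d-2}:|c+(s,r_s\vartheta)-\eta|\le D'\}\,ds .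
\]
The set of $\vartheta$ is empty unless $s$ lies in an interval of length $2D'$. It has diameter at most $2D'/r_s$, and a subset of $S^{d-2}$ of diameter $\varepsilon$ has measure at most $C\varepsilon^{d-2}$ (at most $2$ if $d=2$). The powers of $r_s$ cancel, and the contribution is at most $C\rho$. The number of near balls with $\rho>1$ is bounded, since each contains a unit ball, tangent from the inside at a boundary point within $D'$ of $\eta$, and these unit balls are disjoint and contained in $b(\eta,D'+2)$. Hence
\[
W_1(g)\le C(1+\rho_*(g)),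
\]
where $\rho_*(g)$ is the largest radius $\rho>1$ of a near ball, and $0$ if there is none.

\emph{Distribution of $\rho_*$.} Describe a horoball not based at $\infty$ by $(\xi,\Delta)\in\mathbb R^d\times\mathbb R_{>0}$. For $r\ge1$ let $\mathcal S_r$ be the set of horoballs with $\Delta=1+\rho^2$, $r<\rho\le2r$ and $\big||\xi|-\rho\big|\le D'+\sqrt d$. By \eqref{eq:trace} and $|\eta|\le\sqrt d$, if $g\in\mathcal V$ and $r<\rho_*(g)\le2r$, then $g\mathcal H$ meets $\mathcal S_r$. The function $g\mapsto\#(g\mathcal H\cap\mathcal S_r)$ is right $\Gamma$-invariant, and each coset $g\Gamma$ meets $\mathcal V$ in at most $\#(\Gamma\cap\mathcal V^{-1}\mathcal V)<\infty$ points. With $\Gamma_i=\operatorname{Stab}_\Gamma(H_i)$ we have $\#(g\mathcal H\cap\mathcal S_r)=\sum_i\sum_{\gamma\in\Gamma/\Gamma_i}\mathbf 1\{g\gamma H_i\in\mathcal S_r\}$, so unfolding gives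
\[
m\{g\in\mathcal V:r<\rho_*(g)\le2r\}\le C\int_{G^0/\Gamma}\#(g\mathcal H\cap\mathcal S_r)\,dm=C\sum_i\kappa_i(\mathcal S_r),
\]
where $\kappa_i$ is the image of the invariant measure on $G^0/\Gamma_i$ under the map $g\Gamma_i\mapsto gH_i$ to the space $G^0/\operatorname{Stab}_{G^0}(H_i)$ of all horoballs. The measure $\kappa_i$ is $G^0$-invariant. It is finite on compact sets, because $\Gamma_i$ is cocompact in $\operatorname{Stab}_{G^0}(H_i)$ by (C3), which makes the map proper. The group generated by translations and dilations acts on the horoballs not based at $\infty$ by $(\xi,\Delta)\mapsto(t\xi+a,t\Delta)$. This action is simply transitive and preserves $d\xi\,d\Delta/\Delta^{d+1}$, so by uniqueness of Haar measure $\kappa_i$ is there a multiple of this measure. For $\rho\ge1$ the shell $\{\xi:\big||\xi|-\rho\big|\le D'+\sqrt d\}$ has volume at most $C\rho^{d-1}$, and $d\Delta=2\rho\,d\rho$. Therefore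
\[
\kappa_i(\mathcal S_r)\le C\int_r^{2r}\frac{2\rho\cdot\rho^{d-1}}{(1+\rho^2)^{d+1}}\,d\rho\le C\int_r^{2r}\rho^{-d-2}\,d\rho\le C\,r^{-d-1}.
\]
Taking $r=2^j$, we obtain
\[
\int_{\mathcal V}W_1^{d'}\,dm\le C\,m(\mathcal V)+C\sum_{j\ge0}(1+2^{j+1})^{d'}\,2^{-j(d+1)}<\infty,
\]
because $d'=d/(d-1)\le2<d+1$.
\end{proof}

\subsection{Summing over the layers}

\begin{proof}[End of the proof of Proposition~\ref{prop:both}]
Lemma~\ref{lem:lower}, \eqref{eq:holder} and \eqref{eq:scaling} give
\[
c\,T^{-(d-1)}\le C\Big(\int_{X_P\cap\Sigma_T}h^d\,d\mu\Big)^{1/d}\,T^{-d/d'} .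
\]
Since $d/d'=d-1$, the powers of $T$ cancel; this is the point at which the exponent $d=n-1$ is critical. So $\int_{X_P\cap\Sigma_T}h^d\,d\mu\ge c'>0$ with $c'$ independent of $T$. Let $T_j=e^{D+1}e^{(2D+3)j}$ for $j\ge0$. The intervals $[e^{-D-1}T_j,e^{D+1}T_j]$ are disjoint and contained in $[1,\infty)$, so the sets $\Sigma_{T_j}$ are disjoint and contained in $X^B=\{x:f(x)o\in B\}$. If $\lambda y$ and $\lambda'y$ lie in $X^B$, then $\lambda'\lambda^{-1}\in\Lambda_\infty$ by (C1); and each coset $P\lambda$ contains exactly one element that moves $y$ into $X_P$. Hence $\#\{\lambda\in\Lambda:\lambda y\in X_P\cap X^B\}\le[\Lambda_\infty:P]$, and \eqref{eq:unfold} gives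
\[
[\Lambda_\infty:P]\int_{X_\Lambda}h^d\,d\mu\ \ge\ \int_{X_P\cap X^B}h^d\,d\mu\ \ge\ \sum_{j\ge0}\int_{X_P\cap\Sigma_{T_j}}h^d\,d\mu=\infty .
\]
This contradicts $\int_{X_\Lambda}h^d\,d\mu<\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFS}
Bader, Furman and Sauer, \emph{Integrable measure equivalence and rigidity of hyperbolic lattices}, Invent. Math. 194 (2013).

\bibitem{DKLMT}
Thiebout Delabie, Juhani Koivisto, Fran\c{c}ois Le Ma\^itre and Romain Tessera, \emph{Quantitative measure equivalence between amenable groups}, arXiv:2002.00719 (2020).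

\end{thebibliography}
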